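# The growth exponent of one-dimensional long-range diffusion-limited aggregation

## Heavy-tailed walks, escape probabilities, capacity, and the aggregate

Throughout, $R$ is a symmetric random walk on $\mathbb Z$ with independent steps, and $p(k)=\mathbb P(R_1-R_0=k)$, so $p(k)=p(-k)$. We write $\mathbb P_x$ for the law of the walk started at $x$.

**Assumption (H).** There are $0<\alpha<1$, $c_1,c_2>0$ and an integer $k_0\ge1$ with
$$p(k)\le c_2k^{-1-\alpha}\quad(k\ge1),\qquad p(k)\ge c_1k^{-1-\alpha}\quad(k\ge k_0).$$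

Example: $p(0)=0$ and $p(k)=|k|^{-1-\alpha}/(2\zeta(1+\alpha))$ for $k\ne0$, with $c_1=c_2$ and $k_0=1$. More generally, if $\mathbb P(|R_1-R_0|=k)\sim ck^{-1-\alpha}$ with $c>0$, then $p(k)\sim\frac c2k^{-1-\alpha}$ and (H) holds.

**Definition (Green function).** Let $p_n(x)=\mathbb P_0(R_n=x)$ and $G(x)=\sum_{n\ge0}p_n(x)$, the expected number of visits to $x$ from $0$. Lemma 2 below shows that $G$ is finite, of order $|x|^{\alpha-1}$ for $x\neq 0$, and that $G(x+1)/G(x)\to1$ as $|x|\to\infty$. In particular the walk is transient.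

Example: since $p_{n+1}=p*p_n$, the function $G$ satisfies $G(x)=1_{\{x=0\}}+\sum_kp(k)G(x-k)$; at $x=0$ this reads $\sum_kp(k)G(k)=G(0)-1$.

**Definition (escape, hitting, capacity).** For finite nonempty $A\subset\mathbb Z$ and $y\in\mathbb Z$ put
$$e_A(y)=\mathbb P_y(R_j\notin A\ \ \forall j\ge1),\qquad h_A(y)=\mathbb P_y(R_j\in A\text{ for some }j\ge0),\qquad \mathrm{cap}(A)=\sum_{a\in A}e_A(a).$$
Thus $h_A=1$ on $A$, and $e_A=1-h_A$ off $A$. The capacity of the empty set is $0$.

Example: decompose a walk started at $x\in A$ according to its last visit to $A$ (there is one, by transience). The last visit is at $a$ with probability $\sum_np_n(a-x)e_A(a)$, so $1=\sum_{a\in A}G(x-a)e_A(a)$. For $A=\{y\}$ this gives $\mathrm{cap}(\{y\})=1/G(0)=:\kappa\in(0,1]$. For $A=\{0,x\}$, $x\neq0$, reflection shows $e_A(0)=e_A(x)$, so $1=(G(0)+G(x))e_A(0)$ and $\mathrm{cap}(\{0,x\})=2/(G(0)+G(x))$. This is below $2\kappa$ and tends to $2\kappa$ as $|x|\to\infty$: nearby points shield each other, distant points do not.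

**Definition (growth law).** For finite nonempty $A$ and a walk started at $x\notin A$, let $\tau$ be the first time the walk hits $A$. The growth law $\mu_A$ on $\mathbb Z\setminus A$ is the limit, as $|x|\to\infty$, of the law of $R_{\tau-1}$ under $\mathbb P_x(\,\cdot\mid\tau<\infty)$. Lemma 3 shows that the limit exists and is a probability measure.

Example: $A=\{0\}$. From $x$, the expected number of visits to $z\neq 0$ before hitting $0$ is $G(x-z)-h_{\{0\}}(x)G(z)$, and $h_{\{0\}}(x)=G(x)/G(0)$. The event $\{R_{\tau-1}=z,\tau<\infty\}$ has probability equal to this number times $p(z)$. Dividing by $h_{\{0\}}(x)$ and letting $|x|\to\infty$,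
$$\mu_{\{0\}}(z)=p(z)\lim_{|x|\to\infty}\Big(G(0)\frac{G(x-z)}{G(x)}-G(z)\Big)=p(z)\,(G(0)-G(z)).$$
The total mass is $\sum_zp(z)(G(0)-G(z))=G(0)-(G(0)-1)=1$, by the identity in the example for the Green function.

**Definition (DLA and its diameter).** Start with a finite nonempty set $A_{n_0}$ of $n_0$ points; the basic case is $n_0=1$, $A_1=\{0\}$. Given $A_n$, draw a site $z$ from $\mu_{A_n}$, independently of the past, and put $A_{n+1}=A_n\cup\{z\}$. So $|A_n|=n$. Let $D_n$ be the diameter of $A_n$.

In words: a particle comes in from infinity, conditioned to hit the aggregate, and it is glued at the last site it occupied before the hit. Because of long jumps this site may be far from the aggregate.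

Example: for $A_1=\{0\}$ we have $\mathbb P(D_2=k)=2p(k)(G(0)-G(k))$ for $k\geq 1$. Since $G(k)\to0$, this is $\sim2G(0)p(k)$, so $\mathbb P(D_2\ge x)$ lies between two constant multiples of $x^{-\alpha}$ for large $x$. Already the first jump has $\mathbb ED_2^q=\infty$ for every $q\ge\alpha$.

**Definition (exponents).** $D_n=n^{\beta+o(1)}$ means $\log D_n/\log n\to\beta$. Example: $n^2\log n=n^{2+o(1)}$.

Further notation: $\langle x\rangle=\max(1,|x|)$ and $B(y,s)=\{z\in\mathbb Z:|z-y|\le s\}$ for real $s\ge0$. Constants $c,C$ may change from line to line; they depend only on $p$, and on $\varepsilon$ where an $\varepsilon$ is fixed, unless more is said.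

## The conjecture $\beta=\max(2,1/\alpha)$ and the theorem

How wide is the aggregate when it has $n$ points? Heavier tails (small $\alpha$) should make it wider. The following conjecture is the problem we treat. It comes from Gideon Amir, Omer Angel, Itai Benjamini, Gady Kozma, "One-dimensional long-range diffusion-limited aggregation I", arXiv:0910.4416 (2009).

**Conjecture.** Let $R$ be a symmetric random walk on $\mathbb Z$ with $\mathbb P(|R_1-R_0|=k)\sim ck^{-1-\alpha}$ as $k\to\infty$, for some $c>0$ and $0<\alpha<1$, and let $A_1=\{0\}$. Then almost surely $D_n=n^{\beta+o(1)}$ with $\beta=\max(2,\frac1\alpha)$.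

The conjecture is true, and we prove somewhat more. Put
$$\beta=\max(2,1/\alpha),\qquad\chi=\min(1,2-2\alpha),\qquad\text{so that}\quad 2-\chi=\max(1,2\alpha)=\alpha\beta.$$

**Theorem 1.** Assume (H), and let the process start from any finite nonempty $A_{n_0}$.

1. Almost surely $D_n=n^{\beta+o(1)}$. In particular the conjecture is true.
2. Almost surely $\mathrm{cap}(A_n)=n^{\chi+o(1)}$.
3. For every $\delta>0$ there is $c>0$ such that for large $n$: $\mathbb P(D_n<n^{\beta-\delta})\le e^{-n^c}$ and $\mathbb P(D_n>n^{\beta+\delta})\le n^{-c}$. The upper tail is really only polynomially small: there is $c>0$, depending on $p$ and $A_{n_0}$, with $\mathbb P(D_n>x)\ge cx^{-\alpha}$ for all $n>n_0$ and all large $x$.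
4. For $0<q<\alpha$, $(\mathbb ED_n^q)^{1/q}=n^{\beta+o(1)}$; for $q\ge\alpha$ and $n>n_0$, $\mathbb ED_n^q=\infty$.

For instance $\alpha=\frac14$ gives $\beta=4$, $\chi=1$; $\alpha=\frac12$ gives $\beta=2$, $\chi=1$; and $\alpha=\frac34$ gives $\beta=2$, $\chi=\frac12$.

## Two-sided bounds for the Green function

**Lemma 2.** There are constants with $c\langle x\rangle^{\alpha-1}\le G(x)\le C_G\langle x\rangle^{\alpha-1}$ for all $x$, and $G(x+1)/G(x)\to1$ as $|x|\to\infty$. In particular the walk is transient.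

*Proof.* Let $X_1,X_2,\dots$ be the steps and $S_n=X_1+\dots+X_n$.

**Step (a): uniform bounds for $p_n$, from Fourier inversion.** Let $\varphi(\theta)=\sum_kp(k)\cos k\theta$. For small $\theta>0$ the interval $[\frac\pi{2\theta},\frac{3\pi}{2\theta}]$ has length $\pi/\theta$, so it contains at least $2/\theta$ integers $k$. For these, $\cos k\theta\le0$ and $p(k)\ge c\theta^{1+\alpha}$, so $1-\varphi(\theta)\ge c\theta^\alpha$. Also $\varphi(\theta)\ge0$ for small $\theta$, by continuity. Hence $|\varphi(\theta)|\le e^{-c|\theta|^\alpha}$ near $0$. If $|\varphi(\theta)|=1$, then $\cos k\theta$ has the same value, $1$ or $-1$, for all $k$ with $p(k)>0$, in particular for all $k\ge k_0$. Then $k_0\theta$ and $(k_0+1)\theta$ agree mod $2\pi$, so $\theta\in2\pi\mathbb Z$. So away from $0$ in $[-\pi,\pi]$ the continuous function $|\varphi|$ is bounded by a constant below $1$, and after decreasing $c$ we have $|\varphi(\theta)|\le e^{-c|\theta|^\alpha}$ on $[-\pi,\pi]$. Since $p_n(x)=\frac1{2\pi}\int_{-\pi}^\pi\varphi(\theta)^ne^{-ix\theta}d\theta$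 and $|e^{-i\theta}-1|\le|\theta|$, for $n\ge1$,
$$p_n(x)\le Cn^{-1/\alpha},\qquad|p_n(x+1)-p_n(x)|\le C\int|\theta|e^{-cn|\theta|^\alpha}d\theta\le Cn^{-2/\alpha}.\tag{1}$$

**Step (b): $p_n(x)\le Cn|x|^{-1-\alpha}$ for $n\ge1$, $x\ne0$.** This says that the cheapest way to go far is one long step. Let $x>0$. If $n\ge x^\alpha$, then $n^{-1/\alpha}\le nx^{-1-\alpha}$ and (1) suffices. Let $n<x^\alpha$, and put $\ell=\epsilon x$ with $\frac1{4\epsilon}=1+\frac1\alpha$, so $\epsilon<1$.

Paths with a large step: for each $i$, conditioning on the other steps, $\mathbb P(|X_i|>\ell,S_n=x)\le\sup_{|k|>\ell}p(k)\le Cx^{-1-\alpha}$. Summing over $i$ gives at most $Cnx^{-1-\alpha}$.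

Paths with all $|X_i|\le\ell$: for $n=1$ there are none with $S_n=x$, as $\ell<x$. Let $n\ge2$ and split the walk into a part of $\lceil n/2\rceil$ steps and a part of $\lfloor n/2\rfloor\geq1$ steps. If $S_n=x$, one part has displacement at least $x/2$. Condition on the steps of that part; by (1) the other part has the required displacement with probability at most $Cn^{-1/\alpha}$. So the contribution is at most
$$Cn^{-1/\alpha}\max_{m\le n}\mathbb P(S_m\ge x/2,\text{ all }|X_i|\le\ell).$$
For $\lambda>0$ we use symmetry, $\cosh v-1\le\frac12v^2e^{|v|}$, the bound $\sum_{|k|\le\ell}k^2p(k)\le C\ell^{2-\alpha}$ (the sum is $0$ if $\ell<1$), and $(\lambda\ell)^2\le2e^{\lambda\ell}$: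
$$\mathbb E[e^{\lambda X_1};|X_1|\le\ell]\le1+\sum_{|k|\le\ell}p(k)(\cosh\lambda k-1)\le1+C\lambda^2e^{\lambda\ell}\ell^{2-\alpha}\le\exp(C\ell^{-\alpha}e^{2\lambda\ell}).$$
Choose $\lambda$ with $e^{2\lambda\ell}=x^\alpha/n>1$. Then $\frac{\lambda x}2=\frac{\lambda\ell}{2\epsilon}=\frac1{4\epsilon}\log(x^\alpha/n)$ and $n\ell^{-\alpha}e^{2\lambda\ell}=\epsilon^{-\alpha}$. By the exponential Markov inequality the probability is, for every $m\le n$, at most
$$\exp\big(-\tfrac{\lambda x}2+Cn\ell^{-\alpha}e^{2\lambda\ell}\big)\le C(n/x^\alpha)^{1+1/\alpha}.$$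
Since $n^{-1/\alpha}(n/x^\alpha)^{1+1/\alpha}=nx^{-1-\alpha}$, the claim follows.

**Step (c): upper bound on $G$.** For $x\ne0$, $p_0(x)=0$ and
$$G(x)\le\sum_{1\le n\le|x|^\alpha}Cn|x|^{-1-\alpha}+\sum_{n>|x|^\alpha}Cn^{-1/\alpha}\le C|x|^{\alpha-1}.$$
Also $G(0)<\infty$ by (1), as $1/\alpha>1$.

**Step (d): lower bound on $G$.** We exhibit enough paths with exactly one long step. Let $x\ge2k_0$ and $1\le n\le\delta x^\alpha$, with a small $\delta>0$. For $1\le i\le n$ let $E_i$ be the event that $|X_j|<x/2$ for all $j\ne i$, $|S_n-X_i|\le x/2$, and $S_n=x$. On $E_i$ we have $x/2\le X_i\le3x/2$, so the $E_i$ are disjoint. Hence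
$$p_n(x)\ge n\,c_1(3x/2)^{-1-\alpha}\,\mathbb P\big(|S_{n-1}|\le x/2,\text{ all }|X_j|<x/2\big).$$
The last probability is at least $1-C\delta$. Indeed, some step has $|X_j|\ge x/2$ with probability at most $Cnx^{-\alpha}\le C\delta$. For the sum of the steps truncated at $x/2$, which are symmetric and so centered, the variance is at most $Cnx^{2-\alpha}\le C\delta x^2$, and Chebyshev's inequality applies. Choose $\delta$ with $1-C\delta\ge\frac12$ and sum over $n\le\delta x^\alpha$: $G(x)\ge cx^{2\alpha-1-\alpha}=cx^{\alpha-1}$ for large $x$. For the remaining finitely many $x\ge0$, $G(x)\ge p_2(x)\ge p(x+k_0)p(k_0)>0$. Negative $x$ follow by symmetry.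

**Step (e): the ratio.** Let $x\ge1$, $\eta>0$, and split the sum for $G(x+1)-G(x)$ at $n=\eta x^\alpha$. Step (b) for small $n$ and (1) for large $n$ give, for large $x$, $|G(x+1)-G(x)|\le C\eta^2x^{\alpha-1}+C_\eta x^{\alpha-2}$. Divide by $G(x)\ge cx^{\alpha-1}$, let $x\to\infty$, then $\eta\to0$. For $x\to-\infty$ use symmetry. $\square$

## Capacity: identities, shielding, and energy

**Lemma 3.** Let $A,F$ be finite and nonempty.

1. $h_A(x)=\sum_{a\in A}G(x-a)e_A(a)$ for all $x$. In particular $\mathrm{cap}(\{y\})=\kappa$.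
2. $\mu_A(z)=e_A(z)\sum_{a\in A}p(z-a)/\mathrm{cap}(A)$ for $z\notin A$. For $a\in A$, $e_A(a)=\sum_{z\notin A}p(z-a)e_A(z)$.
3. If $F\subset A$, then $e_A\le e_F$, $\ \mathrm{cap}(F)=\sum_{b\in A}e_A(b)h_F(b)\le\mathrm{cap}(A)$, and $\sum_{b\in F}e_A(b)\le\mathrm{cap}(F)$.
4. $\kappa\le\mathrm{cap}(A)\le\min\big(|A|,\,C\max(1,\mathrm{diam}A)^{1-\alpha}\big)$.
5. For every nonnegative measure $\nu\ne0$ on $A$, $\ \mathrm{cap}(A)\ge\nu(A)^2\big/\sum_{a,b}\nu(a)G(a-b)\nu(b)$.

*Proof.* **Part 1** is the last-visit decomposition: the walk from $x$ hits $A$ if and only if it has a last visit to $A$, and the last visit is at $a$ with probability $G(x-a)e_A(a)$.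

**Part 2.** The second identity is the decomposition by the first step. For the first, let $x,z\notin A$ and let $G_A(x,z)=\sum_n\mathbb P_x(R_n=z,\ \tau>n)$ be the Green function of the walk killed on $A$. Summing over the value $n$ of $\tau-1$,
$$\mathbb P_x(\tau<\infty,R_{\tau-1}=z)=G_A(x,z)\sum_{a\in A}p(z-a).$$
Reversing paths shows $G_A(x,z)=G_A(z,x)$, because $p$ is symmetric. By the strong Markov property at $\tau$, $G_A(z,x)=G(z-x)-\sum_a\mathbb P_z(\tau<\infty,R_\tau=a)G(a-x)$. By Lemma 2, $G(x-w)/G(x)\to1$ as $|x|\to\infty$ for each fixed $w$, so $G_A(x,z)/G(x)\to1-\mathbb P_z(\tau<\infty)=e_A(z)$. By part 1, $\mathbb P_x(\tau<\infty)/G(x)\to\mathrm{cap}(A)$, and $\mathrm{cap}(A)>0$ because $h_A\not\equiv0$. Dividing, we get the pointwise limit. Its total mass is $\sum_{a\in A}\sum_{z\notin A}p(z-a)e_A(z)/\mathrm{cap}(A)=1$ by the second identity, so it is the limit law.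

**Part 3.** $e_A\le e_F$ is clear. Since $h_A=1$ on $F$,
$$\mathrm{cap}(F)=\sum_{x\in F}e_F(x)h_A(x)=\sum_{x\in F}\sum_{b\in A}e_F(x)G(x-b)e_A(b)=\sum_{b\in A}e_A(b)h_F(b),$$
using part 1 for $A$ and then for $F$. Now $h_F\le1$ gives $\mathrm{cap}(F)\le\mathrm{cap}(A)$, and keeping only $b\in F$, where $h_F=1$, gives the last claim.

**Part 4.** The lower bound is part 3 with $F$ a singleton. Clearly $\mathrm{cap}(A)\le|A|$. For $a_0\in A$, $1=h_A(a_0)\ge\mathrm{cap}(A)\min_{|x|\le\mathrm{diam}A}G(x)$; use Lemma 2.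

**Part 5.** Write $\langle\nu,G\nu'\rangle=\sum_{a,b}\nu(a)G(a-b)\nu'(b)$. For finitely supported signed $\nu$,
$$\langle\nu,G\nu\rangle=\lim_{\lambda\uparrow1}\sum_{n\ge0}\lambda^n\langle\nu,p_n*\nu\rangle=\lim_{\lambda\uparrow1}\frac1{2\pi}\int_{-\pi}^\pi\frac{|\hat\nu(\theta)|^2}{1-\lambda\varphi(\theta)}\,d\theta\ge0,$$
so the form is positive semidefinite and the Cauchy–Schwarz inequality holds for it. As $h_A=Ge_A1_A=1$ on $A$,
$$\nu(A)=\langle\nu,Ge_A1_A\rangle\le\langle\nu,G\nu\rangle^{1/2}\langle e_A1_A,Ge_A1_A\rangle^{1/2}=\langle\nu,G\nu\rangle^{1/2}\,\mathrm{cap}(A)^{1/2}.\qquad\square$$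

Example: an interval. Let $A=\{1,\dots,N\}$. Part 4 gives $\mathrm{cap}(A)\le CN^{1-\alpha}$. For $\nu$ the counting measure, $\sum_bG(a-b)\le C\sum_{|x|\le N}\langle x\rangle^{\alpha-1}\le CN^\alpha$, so part 5 gives $\mathrm{cap}(A)\ge N^2/(CN^{1+\alpha})=cN^{1-\alpha}$. Intervals are the worst sets, up to constants: if $A$ has $n$ points and $a\in A$, then at most $2m+1$ points of $A$ are within distance $m$ of $a$, so $\sum_{b\in A}G(a-b)\le C\sum_{|x|\le n}\langle x\rangle^{\alpha-1}\le Cn^\alpha$, and
$$\mathrm{cap}(A)\ge c|A|^{1-\alpha}\qquad\text{for every finite nonempty }A.\tag{2}$$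

## Doublings of the diameter: the lower bound on $D_n$

The formula for $\mu_A$ has $\mathrm{cap}(A)$ in the denominator, so upper bounds on capacity make long jumps likely. Lemma 3(4) has two such bounds, and they produce the two terms in $\max(2,1/\alpha)$.

**Step 1: the chance to double.** Let $k\ge\max(2,n_0)$, $A=A_k$, $D=D_k\ge1$, and $R=K_2D$ (a length, in this section) with a constant $K_2\ge k_0+3$. Let $z$ satisfy $R<|z-a|\le2R$ for some $a\in A$. Then $z\notin A$, and every $b\in A$ has $|z-b|\ge R-D\ge R/2$. By Lemma 3(1),(4),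
$$h_A(z)\le\mathrm{cap}(A)\,C_G(R/2)^{\alpha-1}\le CK_2^{\alpha-1}\le\tfrac12$$
for $K_2$ large, which we now fix. So $e_A(z)\ge\frac12$, and adding $z$ makes the diameter larger than $R\ge2D$. Sum $\mu_A(z)\ge\frac1{2\,\mathrm{cap}(A)}\sum_{a\in A:\,R<|z-a|\le2R}p(z-a)$ over these $z$. There are at least $2(R-1)$ integers $m$ with $R<|m|\le2R$, and $R\ge k_0$, so
$$\mathbb P(D_{k+1}\ge2D_k\mid A_k)\ge\frac k{2\,\mathrm{cap}(A_k)}\sum_{R<|m|\le2R}p(m)\ge\frac{c\,k\,R^{-\alpha}}{\mathrm{cap}(A_k)}\ge c\max\Big(D_k^{-\alpha},\frac k{D_k}\Big).\tag{3}$$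
The last inequality uses $\mathrm{cap}(A_k)\le k$ for the first term and $\mathrm{cap}(A_k)\le CD_k^{1-\alpha}$ for the second.

**Step 2: enough doublings occur.** Let $1<\beta'<\beta$ and $\delta=\max(1-\alpha\beta',2-\beta')$. Then $\delta>0$ because $\beta'<\max(1/\alpha,2)$, and $\delta<1$ because $\beta'>1$. For $n\le k<2n$ with $n$ large, as long as $D_k<n^{\beta'}$, the right side of (3) is at least $q:=cn^{-1+\delta}$, since $D_k^{-\alpha}>n^{-\alpha\beta'}$ and $k/D_k>n^{1-\beta'}$. Let $m=\lceil\beta'\log_2n\rceil$; as $D_n\ge1$, $m$ doublings suffice to reach $n^{\beta'}$. Let $N$ be the number of $k\in[n,2n)$ with $D_{k+1}\ge2D_k$ or $D_k\ge n^{\beta'}$. Each $k$ is counted with conditional probability at least $q$ given the past, so $\mathbb E2^{-N}\le(1-q/2)^n$. If $D_{2n}<n^{\beta'}$, then only doublings were counted, and $N<m$. Hence, for $n$ large,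
$$\mathbb P(D_{2n}<n^{\beta'})\le2^m\,\mathbb E2^{-N}\le2^m(1-q/2)^n\le e^{-c'n^\delta}.\tag{4}$$

**Step 3: the lower tail in Theorem 1(3) and the almost sure lower bound.** Given $\delta_0>0$, take $\beta'$ with $\max(1,\beta-\delta_0)<\beta'<\beta$. Since $D_n\ge D_{2\lfloor n/2\rfloor}$ and $\lfloor n/2\rfloor^{\beta'}\ge n^{\beta-\delta_0}$ for large $n$, (4) gives $\mathbb P(D_n<n^{\beta-\delta_0})\le e^{-n^c}$ for large $n$. By Borel–Cantelli, $D_n\ge n^{\beta-o(1)}$ almost surely.

## One jump costs $k/\mathrm{cap}(A_k)$, and the barrier at $n^{1+1/\alpha}$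

For the upper bound, let $d_k$ be the distance from the new point of $A_{k+1}$ to $A_k$, and let $b_k=k/\mathrm{cap}(A_k)$. Then $D_n\le D_{n_0}+\sum_{k=n_0}^{n-1}d_k$, and $b_k\le k/\kappa$.

**Lemma 4.**

1. For real $\ell>0$, $\mathbb P(d_k\ge\ell\mid A_k)\le Cb_k\ell^{-\alpha}$; for $x\ge1$, $\mathbb E[\min(d_k,x)\mid A_k]\le Cb_kx^{1-\alpha}$.
2. Suppose that each $k\in[n_0,n)$ is declared good or not, depending only on $A_k$, and that $\sum_{k\text{ good}}b_k\le\Sigma$ with a constant $\Sigma$. Then for $x\ge1$,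
$$\mathbb P\Big(\sum_{n_0\le k<n}d_k>x,\ \text{all }k\in[n_0,n)\text{ are good}\Big)\le C\Sigma x^{-\alpha}.$$

*Proof.* By Lemma 3(2) and $e_{A}\le1$,
$$\mathbb P(d_k\ge\ell\mid A_k)\le\frac1{\mathrm{cap}(A_k)}\sum_{a\in A_k}\ \sum_{|z-a|\ge\max(1,\ell)}p(z-a)\le Cb_k\ell^{-\alpha}.$$
Then $\mathbb E[\min(d_k,x)\mid A_k]=\int_0^x\mathbb P(d_k>\ell\mid A_k)\,d\ell\le Cb_kx^{1-\alpha}$, as $\alpha<1$. For part 2: if all $k$ are good and the sum exceeds $x$, then either $d_k>x$ for some good $k$, or $\sum_{k\text{ good}}\min(d_k,x)>x$. The union bound for the first event and Markov's inequality for the second give at most $C\,\mathbb E\big[\sum_{k\text{ good}}b_k\big]x^{-\alpha}\le C\Sigma x^{-\alpha}$ each. $\square$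

So everything depends on a lower bound for $\mathrm{cap}(A_k)$. The first thing to try is a bound valid for every set. With $\mathrm{cap}\ge\kappa$ all $k$ are good with $\Sigma=Cn^2$; the event $\sum d_k>x$ becomes unlikely once $x\gg n^{2/\alpha}$. The better bound (2) gives $b_k\le Ck^\alpha$, $\Sigma=Cn^{1+\alpha}$, and the threshold $x\approx n^{1+1/\alpha}$. Since $0<\alpha<1$, $1+\frac1\alpha$ exceeds both $\frac1\alpha$ and $2$, so this is not enough. It is also the end of this road: intervals have capacity at most $CN^{1-\alpha}$, so (2) cannot be improved for general sets. Nor does it help that the diameter is already known to be large, since adding one far point to a set $A$ raises the capacity by at most $\kappa$ (by $e_{A\cup\{x\}}\le e_A$ on $A$ and $e_{A\cup\{x\}}(x)\le\kappa$). We must use the dynamics to exclude interval-like aggregates.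

What do we need? If $\mathrm{cap}(A_k)\ge k^{\chi-\delta}$ then $\Sigma\approx n^{2-\chi+\delta}=n^{\alpha\beta+\delta}$, and the threshold is $n^{\beta+\delta/\alpha}$: exactly right. So the next five sections aim at the statement that, for all $\delta,B>0$, $\mathbb P(\mathrm{cap}(A_k)<k^{\chi-\delta})=O(k^{-B})$. This is Proposition 8.

## A continuous clock for the aggregate

**Definition (continuous-time process).** Let $(\mathcal A_t)_{t\ge0}$ be the Markov jump process on finite sets in which each $a\in\mathcal A_t$ gives birth to $z\notin\mathcal A_t$ at rate $p(z-a)e_{\mathcal A_t}(z)$; then $z$ is added, and $a$ is its parent.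

Example: from $\mathcal A_0=\{0\}$, the point $0$ gives birth to $z$ at rate $p(z)e_{\{0\}}(z)$, and the total rate is $e_{\{0\}}(0)=\kappa$. The first birth comes after an $\mathrm{Exp}(\kappa)$ time.

By Lemma 3(2), the parent $a$ gives birth at total rate $e_{\mathcal A_t}(a)$, the total rate is $\mathrm{cap}(\mathcal A_t)$, and the new site has law $\mu_{\mathcal A_t}$. So the embedded chain is DLA. With $T_k$ the time when $|\mathcal A|$ reaches $k$, $T_{i+1}-T_i=\xi_i/\mathrm{cap}(A_i)$, where the $\xi_i$ are i.i.d. $\mathrm{Exp}(1)$, independent of the chain $(A_i)$. As $\mathrm{cap}(A_i)\le i$ and $\sum\xi_i/i=\infty$ almost surely, there is no explosion. Since the size grows at rate at most its current value, stopping at $T_m$, Gronwall's inequality and $m\to\infty$ give $\mathbb E|\mathcal A_t|\le|\mathcal A_0|e^t$. Since $\mathrm{cap}\ge\kappa$, there are infinitely many births. Let $\mathcal F_u$ be the natural filtration, which records the births with their parents.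

The gain is that births are now local: the rates at different parents are separate, with no global normalization. The clock runs slowly when capacity is small, and in the end (Proposition 8) this turns into the estimate we want.

**Lemma 5.** Let $u_0\ge0$, let $N_u$ count the births of a certain type in $(u_0,u]$, with intensity $\lambda_u$ (the type may depend on $\mathcal F_{u_0}$), and let $S\ge u_0$ be a stopping time such that $\lambda_u\ge\rho$ for $u_0\le u<S$, where $\rho\ge0$ is $\mathcal F_{u_0}$-measurable. Then for $t>0$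
$$\mathbb P\big(S\ge u_0+t,\ N_{u_0+t}<\rho t/2\mid\mathcal F_{u_0}\big)\le e^{-\rho t/8}.$$

*Proof.* Work given $\mathcal F_{u_0}$ and put $M_u=2^{-N_{u\wedge S}}e^{\rho(u\wedge S-u_0)/2}$. A counted birth halves $M$, so $M_u-1-\int_{u_0}^{u\wedge S}M_v(\frac12\rho-\frac12\lambda_v)\,dv$ is a martingale on $[u_0,u_0+t]$; here $M$ is bounded and the intensity is at most $|\mathcal A_v|$, hence integrable. The integrand is $\le0$, so $M$ is a supermartingale and $\mathbb E[M_{u_0+t}\mid\mathcal F_{u_0}]\le1$. On the event in question $M_{u_0+t}\ge2^{-\rho t/2}e^{\rho t/2}=e^{\rho t(1-\ln2)/2}\ge e^{\rho t/8}$. Markov's inequality finishes the proof. $\square$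

## Local capacity around a point

**Definition (saturation scale).** For $0<\varepsilon<1-\alpha$, a finite set $A$ and $w\in A$ let
$$\sigma_\varepsilon(w,A)=\max\{s\ge1:\ \mathrm{cap}(A\cap B(w,s))\ge\kappa s^{1-\alpha-\varepsilon}\}.$$

An interval of length $s$ has capacity of order $s^{1-\alpha}$, so $\sigma_\varepsilon(w,A)$ is the largest scale at which $A$, seen from $w$, has nearly the maximal capacity. The set in the definition contains $s=1$ and is bounded, as $\mathrm{cap}\le|A|$. The maximum is attained: $s\mapsto\mathrm{cap}(A\cap B(w,s))$ is nondecreasing, so if $s_n\uparrow s$ are in the set, so is $s$. By Lemma 3(3), $\sigma_\varepsilon$ is nondecreasing in $A$; it is nondecreasing in $\varepsilon$ because $s\ge1$.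

Examples: $\sigma_\varepsilon(w,\{w\})=1$. For $A=\{-N,\dots,N\}$, $\mathrm{cap}(A)\ge cN^{1-\alpha}\ge\kappa N^{1-\alpha-\varepsilon}$ for $N$ large, so $\sigma_\varepsilon(0,A)\ge N$; and from $\mathrm{cap}(A)\le CN^{1-\alpha}$ we get $\sigma_\varepsilon(0,A)\le CN^{(1-\alpha)/(1-\alpha-\varepsilon)}$.

**Definition (property $\mathbf P(s,t,\varepsilon)$).** For every finite $\mathcal A_0$ and every $w\in\mathcal A_0$, $\ \mathbb P(\sigma_\varepsilon(w,\mathcal A_t)\ge s)\ge\frac12$.

Examples: $\mathbf P(1,t,\varepsilon)$ always holds. If $t<(\ln2)/\kappa$ and $s>1$, then $\mathbf P(s,t,\varepsilon)$ fails: from $\mathcal A_0=\{0\}$ there is no birth by time $t$ with probability $e^{-\kappa t}>\frac12$, and then $\sigma_\varepsilon(0,\mathcal A_t)=1$.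

Two remarks on the property. First, by monotonicity of $\sigma_\varepsilon$, it survives when $t$ or $\varepsilon$ is increased. Second, it boosts itself: given $\mathcal F_{(m-1)t}$, apply it to the set $\mathcal A_{(m-1)t}\ni w$; since $\{\sigma_\varepsilon(w,\mathcal A_{mt})<s\}\subset\{\sigma_\varepsilon(w,\mathcal A_{(m-1)t})<s\}$, induction gives
$$\mathbf P(s,t,\varepsilon)\ \Longrightarrow\ \mathbb P(\sigma_\varepsilon(w,\mathcal A_{mt})<s)\le2^{-m}\quad\text{for all integers }m\ge1\text{ and all }\mathcal A_0\ni w.\tag{5}$$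

The quantifier "for every $\mathcal A_0$" is essential. One would like to study the cluster growing from $w$ alone and say that the other points only help. But $e_A\le e_F$ for $F\subset A$: extra points lower the birth rates of existing parents, so the comparison of rates goes the wrong way. The way around it is a dichotomy. Points of the aggregate can block births near $w$ only if the aggregate has large capacity there; and large capacity near $w$, no matter which points cause it, is what we want to prove.

## From scale $s$ to scale $r$ by doubling the number of seeds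

Here is the mechanism, first as a heuristic. Suppose that in time $t$ every point acquires capacity about $s^\theta$ around it, with $\theta=1-\alpha-\varepsilon$. During a further time $t$ this produces about $ts^\theta$ births nearby. Each of the new points makes a jump of length about $r$ at rate about $r^{-\alpha}$, so during another period $t$ there are about $t^2s^\theta r^{-\alpha}$ new points at distance about $r$. If this is at least a large constant, one seed has produced another seed far away, and the property, valid from every starting set, applies to it. In each round the number of seeds doubles. The seeds are spread almost uniformly at scale $r$, so their capacities nearly add up, until the total reaches $r^\theta$ up to logarithms. This takes about $\log r$ rounds.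

**Proposition 6.** Let $0<\varepsilon\le(1-\alpha)/4$ and $\theta=1-\alpha-\varepsilon$. There are $K,C,r_0$ depending on $p,\varepsilon$ such that if $\mathbf P(s,t,\varepsilon)$ holds with $s\ge1$, $r\ge\max(s,r_0)$ and $t^2s^\theta\ge Kr^\alpha$, then $\mathbf P(r,\,Ct\log^2r,\,2\varepsilon)$ holds.

*Proof.* **Step 0: parameters and the notion of success.** Let $\theta'=1-\alpha-2\varepsilon>0$ and
$$J=\lceil\log_2r\rceil+1,\quad\Lambda=5J+10,\quad k=\lceil4\log_2r\rceil,\quad\Delta=(k+2)t,\quad\ell_j=5jr.$$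
"$r$ large" means $r\ge r_0(\varepsilon,p)$; in particular $r\ge\max(k_0,4)$ and $1+\Lambda\le r^{\varepsilon/2}$. Fix $\mathcal A_0$ and $y\in\mathcal A_0$, and let
$$\varsigma=\inf\{u\ge0:\sigma_{2\varepsilon}(y,\mathcal A_u)\ge r\},$$
the time of success. We show $\mathbb P(\varsigma\le(J+1)\Delta)\ge\frac12$. This suffices, because $\sigma_{2\varepsilon}(y,\mathcal A_u)$ is nondecreasing in $u$ and $(J+1)\Delta\le Ct\log^2r$. For $u<\varsigma$ we have
$$\mathrm{cap}(\mathcal A_u\cap B(y,s'))<\kappa s'^{\theta'}\qquad\text{for all }s'\ge r.\tag{6}$$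
Success can occur only at time $0$ or at a birth time. Thus a given birth happens at a time $\le\varsigma$ exactly when the set just before that birth has not succeeded, and this is determined by the process up to the previous birth. All births happen at positive times.

**Step 1: nothing near $y$ is saturated before success.** Let $u<\varsigma$, $|a-y|\le\Lambda r$ and $s'\ge r$. Then $B(a,s')\subset B(y,s'+\Lambda r)$ and $s'+\Lambda r\le(1+\Lambda)s'$, so by (6)
$$\mathrm{cap}(\mathcal A_u\cap B(a,s'))<\kappa s'^{\theta'}(1+\Lambda)^{\theta'}\le\kappa s'^\theta r^{-\varepsilon}r^{\varepsilon/2}<\kappa s'^\theta.\tag{7}$$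
In particular $\sigma_\varepsilon(a,\mathcal A_u)<r$ if $a\in\mathcal A_u$.

**Step 2: before success, jumps of length about $r$ are not blocked.** Call a birth $a\to z$ long if $r<|z-a|\le2r$. Let $u<\varsigma$, $A=\mathcal A_u$, $a\in A$, $|a-y|\le\Lambda r$. We claim
$$\sum_{|z-a|\le2r}h_A(z)\le r/4.\tag{8}$$
Write $h_A(z)=\sum_{b\in A}G(z-b)e_A(b)$. By Lemma 3(3) and (7), $\sum_{b\in A\cap B(a,s')}e_A(b)\le\mathrm{cap}(A\cap B(a,s'))\le s'^\theta$ for $s'\ge r$. For $b\in B(a,4r)$ we have $\sum_{|z-a|\le2r}G(z-b)\le Cr^\alpha$, so these $b$ contribute at most $Cr^\alpha(4r)^\theta\le Cr^{1-\varepsilon}$, as $\alpha+\theta=1-\varepsilon$. For $2^{i+2}r<|b-a|\le2^{i+3}r$ with $i\ge0$, all $z$ in question satisfy $|z-b|\ge2^{i+2}r-2r\ge2^{i+1}r$, and there are at most $4r+1\le5r$ of them. So these $b$ contribute at most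
$$5r\cdot C(2^{i+1}r)^{\alpha-1}(2^{i+3}r)^\theta\le Cr^{1-\varepsilon}2^{-i\varepsilon}.$$
Summing over $i$, the total is at most $Cr^{1-\varepsilon}\le r/4$ for $r$ large.

The rate of $a\to z$ is $p(z-a)(1-h_A(z))$; this formula is also right for $z\in A$, where it gives $0$. At least $2(r-1)$ integers $z$ satisfy $r<|z-a|\le2r$. By (8), the parent $a$ makes long births at rate at least
$$c_1(2r)^{-1-\alpha}\big(2r-2-\tfrac r4\big)\ge c_4r^{-\alpha},\tag{9}$$
with $c_4$ depending only on $p$. Each such $z$ is chosen by $a$ at rate at most $c_2r^{-1-\alpha}$. Consequence: let $\mathcal S\subset A\cap B(y,\Lambda r)$ be nonempty. Given the past, the time of the next birth, and that the next birth is long with parent in $\mathcal S$, the child equals $z$ with probability at most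
$$\frac{|\mathcal S|c_2r^{-1-\alpha}}{|\mathcal S|c_4r^{-\alpha}}\le\frac Cr\qquad\text{for every }z.\tag{10}$$

**Step 3: definition of the seeds.** Set $w_1=y$. Stage $j$ $(0\le j\le J)$ occupies the time interval $[j\Delta,(j+1)\Delta]$. Within it put $u_1=j\Delta+kt$ and $u_2=u_1+t$, so $u_2+t=(j+1)\Delta$. If $2^j$ seeds $w_1,\dots,w_{2^j}\in B(y,\ell_j)$ have been defined by time $j\Delta$, consider the long births at times in $(u_2,u_2+t]\cap(0,\varsigma]$ with parents in $B(y,\ell_j+3r)$. The children of the first $2^j$ of them are called $w_{2^j+1},w_{2^j+2},\dots$ (as many as occur, up to $w_{2^{j+1}}$). They lie in $B(y,\ell_j+5r)=B(y,\ell_{j+1})$. All seeds are distinct, because a child is a new site. For $j\le J$, $\ell_j+3r\le\Lambda r$.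

**Step 4: the seeds are well spread.** Let $\mathcal E_j=\sum_{i'<i\le2^j}|w_i-w_{i'}|^{-\theta}$. Let $i\ge2$, $i'<i$, and let $j'$ be the stage in which $w_i$ is to be defined. Consider the event that $w_i$ is defined and is the child of the $n$-th birth. It is the intersection of two events. The first is determined by the process up to the $(n-1)$-st birth together with the time of the $n$-th birth: the $2^{j'}$ earlier seeds are defined, the time lies in the right window, the set before the $n$-th birth has not succeeded, and exactly $i-2^{j'}-1$ births have already qualified in this stage. The second is that the $n$-th birth is long with parent in $B(y,\ell_{j'}+3r)\subset B(y,\Lambda r)$. On the event, $w_{i'}$ is determined by the first $n-1$ births. So by (10) and distinctness, the conditional expectation of $|w_i-w_{i'}|^{-\theta}$ is at most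
$$\frac Cr\sum_{1\le|x|\le r}|x|^{-\theta}+r^{-\theta}\le Cr^{-\theta},$$
since $\theta<1$. Summing over $n$ and over the at most $4^j$ pairs,
$$\mathbb E[\mathcal E_j;\ w_1,\dots,w_{2^j}\text{ defined}]\le C4^jr^{-\theta}.$$
By Markov's inequality and a union bound over $0\le j\le J$, for a suitable $C_5$, off an event of probability at most $\frac15$,
$$\mathcal E_j\le C_5J4^jr^{-\theta}\qquad\text{for all }j\le J\text{ for which }w_1,\dots,w_{2^j}\text{ are defined}.\tag{11}$$

**Step 5: capacities around seeds nearly add up.** Suppose that at some time $u<\varsigma$ the seeds $w_1,\dots,w_m$, $m=2^j$, are defined, that all satisfy $s_i:=\sigma_\varepsilon(w_i,\mathcal A_u)\ge s$, and that (11) holds for this $j$. By Step 1, $s_i<r$, so $F_i:=\mathcal A_u\cap B(w_i,s_i)\subset B(y,\ell_j+r)$; and $\mathrm{cap}(F_i)\ge\kappa s_i^\theta$. We claim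
$$\mathrm{cap}\big(\mathcal A_u\cap B(y,\ell_j+r)\big)\ge\big(\kappa^{-1}2^{-j}s^{-\theta}+CJr^{-\theta}\big)^{-1}.\tag{12}$$
Let $\nu_i=e_{F_i}1_{F_i}/\mathrm{cap}(F_i)$, a probability measure. Then $G\nu_i=h_{F_i}/\mathrm{cap}(F_i)\le\kappa^{-1}s_i^{-\theta}$ everywhere. So $\langle\nu_i,G\nu_i\rangle\le\kappa^{-1}s^{-\theta}$, and $\langle\nu_i,G\nu_{i'}\rangle\le\kappa^{-1}\max(s_i,s_{i'})^{-\theta}$. If $|w_i-w_{i'}|\le4\max(s_i,s_{i'})$, the latter is at most $C|w_i-w_{i'}|^{-\theta}$. Otherwise the points of $F_i$ are at distance at least $|w_i-w_{i'}|-2\max(s_i,s_{i'})\ge|w_i-w_{i'}|/2$ from those of $F_{i'}$, so the cross energy is at most $C|w_i-w_{i'}|^{\alpha-1}\le C|w_i-w_{i'}|^{-\theta}$. Thus $\nu=\sum_{i\le m}\nu_i$ has mass $2^j$ and energy at most $2^j\kappa^{-1}s^{-\theta}+C\mathcal E_j\le2^j\kappa^{-1}s^{-\theta}+CJ4^jr^{-\theta}$. Lemma 3(5) gives (12).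

**Step 6: stage $j$, first phase: the seeds acquire capacity.** Let $J_1=\min\{j\ge0:2^js^\theta>r^\theta/J\}$; then $J_1\le J$ since $s\ge1$ and $2^J\ge2r$. Consider a stage $j\le J_1$ and suppose $w_1,\dots,w_{2^j}$ are defined by time $j\Delta$, which is true for $j=0$. By (5), applied from time $j\Delta$ with $m=k$, and a union bound, all $2^j$ seeds have $\sigma_\varepsilon(w_i,\mathcal A_{u_1})\ge s$ except with conditional probability at most $2^J2^{-k}\le4r\cdot r^{-4}=4r^{-3}$. Assume this and (11), and suppose $u_1<\varsigma$.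

If $j=J_1$, then $2^{-j}s^{-\theta}<Jr^{-\theta}$, and (12) gives $\mathrm{cap}(\mathcal A_{u_1}\cap B(y,\Lambda r))\ge cr^\theta/J\ge\kappa(\Lambda r)^{\theta'}$ for $r$ large, because $\theta-\theta'=\varepsilon$ while $J,\Lambda$ are of order $\log r$. Then $\sigma_{2\varepsilon}(y,\mathcal A_{u_1})\ge\Lambda r\ge r$, so $\varsigma\le u_1$, a contradiction. So for $j=J_1$ we must have $\varsigma\le u_1\le(J+1)\Delta$.

If $j<J_1$, then $Jr^{-\theta}\le2^{-j}s^{-\theta}$, and (12) gives, for $F:=\mathcal A_{u_1}\cap B(y,\ell_j+r)$,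
$$\mathrm{cap}(F)\ge c_32^js^\theta,\qquad c_3=c_3(\varepsilon,p).\tag{13}$$

**Step 7: second phase: the capacity produces many local points.** Let $j<J_1$, and work given $\mathcal F_{u_1}$ on the event that $u_1<\varsigma$ and (13) holds. Let $u_1\le u<\varsigma$ and $A=\mathcal A_u\supset F$. First we show that the parents in $B(y,\ell_j+2r)$ give birth at total rate
$$\Phi=\sum_{b\in A\cap B(y,\ell_j+2r)}e_A(b)\ge\tfrac12\mathrm{cap}(F).\tag{14}$$
The point is that, although later arrivals lower the escape probabilities on $F$, the lost escape mass is taken over by points nearby. By Lemma 3(3),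
$$\mathrm{cap}(F)=\sum_{b\in A}e_A(b)h_F(b)\le\Phi+\sum_{b\in A\setminus B(y,\ell_j+2r)}e_A(b)h_F(b),$$
and $h_F(b)\le C\,\mathrm{cap}(F)\,\mathrm{dist}(b,F)^{\alpha-1}$ for $b\notin F$, by Lemma 3(1). We bound the last sum in two parts.

For $b\notin B(y,\ell_j+2r)$ with $|b-y|\le2\Lambda r$ we have $\mathrm{dist}(b,F)\ge r$, and by Lemma 3(3) and (6) the total $e_A$-mass of such $b$ is at most $\mathrm{cap}(A\cap B(y,2\Lambda r))\le\kappa(2\Lambda r)^{\theta'}$. The contribution is at most $C\,\mathrm{cap}(F)\,r^{\alpha-1}(2\Lambda r)^{\theta'}\le C\,\mathrm{cap}(F)\Lambda r^{-2\varepsilon}\le C\,\mathrm{cap}(F)r^{-3\varepsilon/2}$.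

For $2^i\Lambda r<|b-y|\le2^{i+1}\Lambda r$ with $i\ge1$ we have $\mathrm{dist}(b,F)\ge2^i\Lambda r-\Lambda r\ge2^{i-1}\Lambda r$, since $F\subset B(y,\Lambda r)$. The contribution is at most $C\,\mathrm{cap}(F)(2^{i-1}\Lambda r)^{\alpha-1}(2^{i+1}\Lambda r)^{\theta'}\le C\,\mathrm{cap}(F)(2^ir)^{-2\varepsilon}$.

The sum over all these $b$ is at most $\frac12\mathrm{cap}(F)$ for $r$ large, and (14) follows.

Next let $n_u=|\mathcal A_u\cap B(y,\ell_j+3r)|$ and $N_*=K_12^jr^\alpha/t$, with $K_1$ chosen in Step 9. Births of length $>r$ from parents in $B(y,\ell_j+2r)$ have total rate at most $C_6n_ur^{-\alpha}$, with $C_6$ depending only on $p$. Births of length $\le r$ from these parents land in $B(y,\ell_j+3r)$. So while $u<\varsigma$ and $n_u<N_*$, points are added to $B(y,\ell_j+3r)$ at rate at least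
$$\tfrac12c_32^js^\theta-C_6N_*r^{-\alpha}=2^j\big(\tfrac12c_3s^\theta-C_6K_1/t\big)\ge\tfrac14c_32^js^\theta,$$
provided $ts^\theta\ge4C_6K_1/c_3$. Now $ts^\theta\ge\min(K,r^\alpha)$: if $t\le r^\alpha$, then $ts^\theta\ge Kr^\alpha/t\ge K$; otherwise $ts^\theta\ge t>r^\alpha$. So the proviso holds for $K$ and $r_0$ large. Let $\lambda_j=\frac14c_32^jts^\theta$. If $K\ge8K_1/c_3$, then $t^2s^\theta\ge Kr^\alpha$ gives $\lambda_j\ge2N_*$. Apply Lemma 5 with $u_0=u_1$, $\rho=\lambda_j/t$, $S=\inf\{u\ge u_1:u\ge\varsigma\text{ or }n_u\ge N_*\}$, and $N$ counting the points added to $B(y,\ell_j+3r)$. On $\{\varsigma>u_2,\ n_{u_2}<N_*\}$ we have $S\ge u_2$ and $N_{u_2}\le n_{u_2}<N_*\le\lambda_j/2$. Hence, except with conditional probability at most $e^{-\lambda_j/8}$, either $\varsigma\le u_2$ or $n_{u_2}\ge N_*$. Here $\lambda_j\ge\frac14c_32^j\min(K,r^\alpha)$.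

**Step 8: third phase: the local points produce new seeds.** Let $j<J_1$, and work given $\mathcal F_{u_2}$ on the event that $u_2<\varsigma$ and $n_{u_2}\ge N_*$. By (9), before $\varsigma$ the long births with parents in $B(y,\ell_j+3r)$ have total rate at least $c_4r^{-\alpha}N_*=c_4K_12^j/t$. If $c_4K_1\ge2$, Lemma 5 (with $u_0=u_2$, $S=\varsigma$, $\rho t=c_4K_12^j\ge2\cdot2^j$) shows that, except with conditional probability at most $e^{-c_4K_12^j/8}$, either $\varsigma\le u_2+t$ or at least $2^j$ of them occur in $(u_2,u_2+t]$. In the latter case with $\varsigma>u_2+t$, the seeds $w_1,\dots,w_{2^{j+1}}$ are defined by time $(j+1)\Delta$, and stage $j+1$ can start.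

**Step 9: adding up the exceptional probabilities.** If none of the exceptional events occurs, then going through the stages $j=0,1,\dots,J_1$ we get $\varsigma\le(J+1)\Delta$: either success comes early, or stage $J_1$ is reached and Step 6 forces success. Choose $K_1$ (depending on $p$) with $c_4K_1\ge2$ and $\sum_je^{-c_4K_12^j/8}\le\frac1{20}$. Then choose $K$, then $r_0$, so that all requirements above hold, $\sum_je^{-\lambda_j/8}\le\frac1{20}$ and $(J+1)4r^{-3}\le\frac1{20}$. Together with (11), $\mathbb P(\varsigma>(J+1)\Delta)\le\frac15+\frac3{20}<\frac12$. $\square$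

## Iterating the map $\gamma\mapsto\alpha\gamma/(2\gamma+1-\alpha)$

Ask for which exponents $\gamma$ scale $s$ is reached in time $s^\gamma$. If $\gamma$ is admissible, put $s=r^b$, $t=s^\gamma$ in Proposition 6. With $\varepsilon$ and constants ignored, the condition is $b(2\gamma+1-\alpha)\ge\alpha$, and the new exponent is $b\gamma$. The best choice is $b=\alpha/(2\gamma+1-\alpha)$, so $\gamma$ is replaced by
$$g(\gamma)=\frac{\alpha\gamma}{2\gamma+1-\alpha}.$$
This is an improvement as long as $\gamma>0$ and $2\gamma+1-\alpha>\alpha$. So the natural limit is $\gamma_*=\max(0,\alpha-\frac12)$. For $\alpha=\frac34$, starting from $\frac\alpha2=\frac38$, we get $g(\frac38)=\frac9{32}$, on the way to $\gamma_*=\frac14$. For $\alpha=\frac12$, $1/g(\gamma)=1/\gamma+4$, so the iterates tend to $\gamma_*=0$, slowly.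

**Proposition 7.** For all $\gamma>\gamma_*$ and $\varepsilon\in(0,1-\alpha)$ there is $s_*$ such that $\mathbf P(s,s^\gamma,\varepsilon)$ holds for all $s\ge s_*$.

*Proof.* Let $\Gamma$ be the set of $\gamma>0$ with this property for every $\varepsilon\in(0,1-\alpha)$. Since $\sigma_\varepsilon(w,\mathcal A_t)$ increases in $t$ and in $\varepsilon$, $\Gamma$ is upward closed, and it suffices to treat small $\varepsilon$.

**Base: every $\gamma>\alpha/2$ is in $\Gamma$.** Apply Proposition 6 with $s=1$ and $t=\sqrt K\,r^{\alpha/2}$. The hypothesis $\mathbf P(1,t,\varepsilon)$ is trivial and $t^2s^\theta=Kr^\alpha$. So $\mathbf P(r,C\sqrt Kr^{\alpha/2}\log^2r,2\varepsilon)$ holds for $r\ge r_0$, and $C\sqrt Kr^{\alpha/2}\log^2r\le r^\gamma$ for large $r$.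

**Improvement: if $\gamma\in\Gamma$, $\gamma>\alpha-\frac12$ and $\gamma'>g(\gamma)$, then $\gamma'\in\Gamma$.** Let $b_0=\frac\alpha{2\gamma+1-\alpha}<1$, so $g(\gamma)=b_0\gamma$. Pick $b\in(b_0,1)$ with $b\gamma<\gamma'$. For small $\varepsilon$, $b(2\gamma+1-\alpha-\varepsilon)>\alpha$. With $s=r^b$ and $t=s^\gamma$ we have $t^2s^\theta=r^{b(2\gamma+1-\alpha-\varepsilon)}\ge Kr^\alpha$ for $r$ large, and $\mathbf P(s,t,\varepsilon)$ holds for $r$ large. Proposition 6 gives $\mathbf P(r,Cr^{b\gamma}\log^2r,2\varepsilon)$, hence $\mathbf P(r,r^{\gamma'},2\varepsilon)$, for $r$ large.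

**Limit of the iteration.** Let $\gamma_\infty=\inf\Gamma\le\alpha/2$, and suppose $\gamma_\infty>\gamma_*$. Then $2\gamma_\infty+1-\alpha>\alpha$ and $\gamma_\infty>0$, so $g(\gamma_\infty)<\gamma_\infty$. By continuity $g(\gamma)<\gamma_\infty$ for some $\gamma\in\Gamma$ close to $\gamma_\infty$; also $\gamma\ge\gamma_\infty>\alpha-\frac12$. The improvement step then yields an element of $\Gamma$ below $\gamma_\infty$, a contradiction. So $\gamma_\infty\le\gamma_*$, and as $\Gamma$ is upward closed, the proposition follows. $\square$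

## From the clock back to the number of particles

**Proposition 8.** For every $\delta>0$ and $B>0$: $\ \mathbb P(\mathrm{cap}(A_k)<k^{\chi-\delta})=O(k^{-B})$.

*Proof.* If the capacity is small, the clock is slow, so the $k$-th particle arrives late; by then Proposition 7 has created large capacity.

**Step 1: choice of exponents.** We may take $\delta<\chi$, as the event shrinks when $\delta$ grows. There are $\gamma>\gamma_*$ and $\varepsilon\in(0,1-\alpha)$ with
$$\frac{(1-\chi+\delta)(1-\alpha-\varepsilon)}\gamma>\chi.\tag{15}$$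
If $\alpha>\frac12$, then at $\gamma=\gamma_*=\alpha-\frac12$, $\varepsilon=0$ the left side is $(2\alpha-1+\delta)\frac{1-\alpha}{\alpha-1/2}>2(1-\alpha)=\chi$; use continuity. If $\alpha\le\frac12$, then $\gamma_*=0$, and we take $\gamma$ small.

**Step 2: by time $u$ there is capacity $k^\chi$.** Let $u=\frac14k^{1-\chi+\delta}$, $m=\lceil\log^2k\rceil$, $s=(u/m)^{1/\gamma}$, $\mathcal A_0=A_{n_0}$ and $y_0\in\mathcal A_0$. For $k$ large, $\mathbf P(s,u/m,\varepsilon)$ holds by Proposition 7, so $\mathbb P(\sigma_\varepsilon(y_0,\mathcal A_u)<s)\le2^{-m}$ by (5). Otherwise $\mathrm{cap}(\mathcal A_u)\ge\kappa s^{1-\alpha-\varepsilon}\ge k^\chi$ for $k$ large, by (15).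

**Step 3: small capacity means a slow clock.** On $\{\mathrm{cap}(A_k)<k^{\chi-\delta}\}$ we have, by monotonicity of the capacity,
$$T_k=\sum_{i=n_0}^{k-1}\frac{\xi_i}{\mathrm{cap}(A_i)}\ge k^{-\chi+\delta}\sum_{i=n_0}^{k-1}\xi_i.$$
Except with probability at most $e^{-ck}$ for $k$ large, this is at least $\frac12(k-n_0)k^{-\chi+\delta}\ge u$ (for $k\ge2n_0$). Then $\mathcal A_u\subset A_k$ and $\mathrm{cap}(\mathcal A_u)\le\mathrm{cap}(A_k)<k^\chi$, which by Step 2 has probability at most $2^{-m}$. Hence the probability in question is at most $2^{-\log^2k}+e^{-ck}$ for large $k$. $\square$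

## The upper bound on $D_n$

Let $0<\delta\le\frac12$ and $\mathcal G_n=\{\mathrm{cap}(A_k)\ge k^{\chi-\delta}\ \ \forall k\in[\max(n_0,n^\delta),n]\}$. By Proposition 8 with a large exponent and a union bound, $\mathbb P(\mathcal G_n^c)=O(n^{-B})$ for all $B$.

**Step 1: the estimate on good steps.** Call $k$ good if $k<n^\delta$ or $\mathrm{cap}(A_k)\ge k^{\chi-\delta}$; this is determined by $A_k$, and on $\mathcal G_n$ all $k\in[n_0,n)$ are good. For good $k$, $b_k\le k^{1-\chi+\delta}$ if $k\ge n^\delta$, and $b_k\le Ck$ if $k<n^\delta$. So the sum of $b_k$ over good $k<n$ is at most $C(n^{2\delta}+n^{2-\chi+\delta})\le Cn^{\alpha\beta+\delta}$, using $2-\chi=\alpha\beta$ and $2\delta\le1+\delta\le\alpha\beta+\delta$. Lemma 4(2) gives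
$$\mathbb P\Big(\sum_{n_0\le k<n}d_k>x,\ \mathcal G_n\Big)\le Cn^{\alpha\beta+\delta}x^{-\alpha}\qquad(x\ge1).\tag{16}$$

**Step 2: the upper tail in Theorem 1(3), and Theorem 1(1).** With $x=n^{\beta+2\delta/\alpha}$, (16) and the bound on $\mathbb P(\mathcal G_n^c)$ give
$$\mathbb P\big(D_n>D_{n_0}+n^{\beta+2\delta/\alpha}\big)\le Cn^{-\delta}\qquad\text{for large }n.$$
As $\delta$ is arbitrary, this is the upper tail in Theorem 1(3). Borel–Cantelli along $n=2^i$, together with $D_n\le D_{2^i}$ for $2^{i-1}\le n\le2^i$, gives $D_n\le n^{\beta+o(1)}$ almost surely. With the lower bound $D_n\ge n^{\beta-o(1)}$ proved from (4), item 1 of Theorem 1 holds, and so the conjecture is true.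

## Capacity exponent, polynomial tail, and moments

**Theorem 1(2).** The lower bound $\mathrm{cap}(A_n)\ge n^{\chi-o(1)}$ is Proposition 8 with $B=2$ and Borel–Cantelli. For the upper bound, Lemma 3(4) and item 1 give $\mathrm{cap}(A_n)\le\min(n,C\max(1,D_n)^{1-\alpha})\le n^{\min(1,\beta(1-\alpha))+o(1)}$. Finally $\min(1,\beta(1-\alpha))=\chi$: for $\alpha\ge\frac12$, $\beta(1-\alpha)=2-2\alpha\le1$; for $\alpha<\frac12$, $\beta(1-\alpha)=\frac1\alpha-1>1=\chi$.

**Theorem 1(3), last claim.** Both tails were proved above. For the polynomial lower bound on the upper tail, apply the argument leading to (3) to $A=A_{n_0}$ with an arbitrary large $R$ in place of $K_2D$. If $R<|z-a|\le2R$ for some $a\in A$, then $|z-b|\ge R-D_{n_0}\ge R/2$ for all $b\in A$, and $h_A(z)\le\mathrm{cap}(A)C_G(R/2)^{\alpha-1}\le\frac12$ for $R$ large. Summing $\mu_A(z)$ over these $z$, $\mathbb P(D_{n_0+1}>R)\ge\frac{n_0}{2\,\mathrm{cap}(A_{n_0})}\sum_{R<|m|\le2R}p(m)\ge cR^{-\alpha}$, with $c$ depending on $p$ and $A_{n_0}$. And $D_n\ge D_{n_0+1}$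 for $n>n_0$.

**Theorem 1(4).** For $q\ge\alpha$ and $n>n_0$, $\mathbb ED_n^q=\int_0^\infty qx^{q-1}\mathbb P(D_n>x)\,dx=\infty$ by the previous paragraph. Let $0<q<\alpha$; constants may now also depend on $q$, $\delta$ and $A_{n_0}$, and on the auxiliary $q'$ below. Since $q<1$, $D_n^q\le D_{n_0}^q+(\sum d_k)^q$, and (16) gives
$$\mathbb E[D_n^q;\mathcal G_n]\le C+C\int_1^\infty x^{q-1}\min\big(1,n^{\alpha\beta+\delta}x^{-\alpha}\big)\,dx\le Cn^{q(\beta+\delta/\alpha)};$$
to see the last step, split the integral at $x=n^{\beta+\delta/\alpha}$ and use $q<\alpha$. Off $\mathcal G_n$ a crude bound is enough. By $b_k\le Ck$, Lemma 4(2) with all $k$ good and $\Sigma=Cn^2$ gives $\mathbb P(\sum_{k<n}d_k>x)\le Cn^2x^{-\alpha}$. So, for $q<q'<\alpha$, $\mathbb ED_n^{q'}\le Cn^{2q'/\alpha}$ in the same way. By Hölder's inequality,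
$$\mathbb E[D_n^q;\mathcal G_n^c]\le\big(Cn^{2q'/\alpha}\big)^{q/q'}\,\mathbb P(\mathcal G_n^c)^{1-q/q'}\to0,$$
because $\mathbb P(\mathcal G_n^c)=O(n^{-B})$ for every $B$. As $\delta$ is arbitrary, $(\mathbb ED_n^q)^{1/q}\le n^{\beta+o(1)}$. The reverse inequality follows from $\mathbb ED_n^q\ge n^{q(\beta-\delta)}\,\mathbb P(D_n\ge n^{\beta-\delta})$ and $\mathbb P(D_n\ge n^{\beta-\delta})\to1$. This completes the proof of Theorem 1. $\blacksquare$
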